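\title{Poissonian correlations of order $k+1$ imply Poissonian correlations of order $k$}

\begin{abstract}
We prove that, for every $k\ge2$, a sequence in $[0,1]$ with Poissonian correlations of order $k+1$ has Poissonian correlations of order $k$. The result holds for arbitrary arrays of points and follows from an estimate valid for each finite $N$. The correlations of order $k+1$ force the number of points in a random arc of length $L/N$ to be close to $L$ in the $L^{k+1}$ norm when $L$ is large, and $k+1$ is the exponent that H\"older's inequality needs in order to remove one point from a cluster. We also show that the set of orders for which a sequence has Poissonian correlations can be empty, $\{2,\dots,m\}$ for any $m\ge2$, or $\{2,3,\dots\}$, and nothing else.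
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $x_1,\dots,x_N$ be points of $[0,1]$, regarded as points of the circle $\mathbb T=\mathbb R/\mathbb Z$. Their mean spacing is $1/N$, and correlation functions describe how the points lie relative to one another at this scale. For $x\in\mathbb R$ let $(\!(x)\!)=x-m$, where $m$ is the integer with $x-m\in(-\frac12,\frac12]$; this is the signed distance from $x$ to the nearest integer. A \emph{rectangle} in $\mathbb R^{d}$ is a set $\prod_{j=1}^{d}[a_j,b_j]$ with $a_j<b_j$, and $\lambda$ denotes Lebesgue measure on $\mathbb R^d$. For an integer $k\ge2$ and a rectangle $\mathcal R\subseteq\mathbb R^{k-1}$, the \emph{correlation function of order $k$} is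
\[
R_k(\mathcal R,N)=\frac1N\#\Big\{i_1,\dots,i_k\le N\text{ pairwise distinct}:\ N\big((\!(x_{i_1}-x_{i_2})\!),\dots,(\!(x_{i_1}-x_{i_k})\!)\big)\in\mathcal R\Big\}.
\]
It is the average, over the base point $x_{i_1}$, of the number of ways to choose $k-1$ further points whose rescaled positions relative to the base point lie in $\mathcal R$. A sequence $(x_n)_{n\in\mathbb N}$ in $[0,1]$ has \emph{Poissonian $k$-correlations} if $R_k(\mathcal R,N)$, formed from its first $N$ terms, tends to $\lambda(\mathcal R)$ as $N\to\infty$ for every rectangle $\mathcal R\subseteq\mathbb R^{k-1}$. For $k=2$ these are Poissonian pair correlations.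

Three configurations show the range of behavior. Let $\mathcal R\subseteq[-C,C]^{k-1}$ and $N>2C$. If the points are independent and uniformly distributed, then, given $x_{i_1}$, the differences $(\!(x_{i_1}-x_{i_j})\!)$ are independent and uniform on $(-\frac12,\frac12]$. Each of the $N(N-1)\cdots(N-k+1)$ tuples is therefore counted with probability $\lambda(\mathcal R)/N^{k-1}$, and
\begin{equation}\label{eq:expectation}
\mathbb E\,R_k(\mathcal R,N)=\frac{(N-1)\cdots(N-k+1)}{N^{k-1}}\,\lambda(\mathcal R)\longrightarrow\lambda(\mathcal R).
\end{equation}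
If all points coincide, then
\begin{equation}\label{eq:constant}
R_k([-1,1]^{k-1},N)=(N-1)\cdots(N-k+1)\longrightarrow\infty .
\end{equation}
If $x_n=n/N$, then $R_k(\mathcal R,N)$ is the number of points of $\mathcal R$ whose coordinates are distinct nonzero integers. Poissonian correlations thus exclude both clumping and rigidity.

It is known that Poissonian pair correlations do not imply Poissonian $k$-correlations for $k\ge3$. The question in the other direction comes from the paper of Hauke and Zafeiropoulos \cite{HZ}: \emph{for every $k\ge2$, does every sequence with Poissonian $(k+1)$-correlations have Poissonian $k$-correlations?}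

The implication is not formal, because $R_k$ is not a marginal of $R_{k+1}$ in any usable sense. Leaving the last point completely free gives the identity $R_{k+1}(\mathcal R\times[-\frac N2,\frac N2],N)=(N-k)R_k(\mathcal R,N)$, but this rectangle grows with $N$, and the hypothesis concerns fixed rectangles only. For fixed $L$ and $N>2L$, the quantity $R_{k+1}(\mathcal R\times[-L,0],N)$ counts the $k$-tuples counted by $R_k(\mathcal R,N)$, each weighted by the number of further points in the arc $x_{i_1}+[0,L/N]$. The hypothesis says that this weighted count tends to $L\lambda(\mathcal R)$. To recover the unweighted count one has to know that the weights are close to $L$ at the places where the $k$-tuples are.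

A look at moments first suggests the answer no. Let $F_L(t)$ be the number of points in the arc $t+[0,L/N]$, with $t$ uniform on $\mathbb T$, and write $(y)_p=y(y-1)\cdots(y-p+1)$. The mean of $F_L$ is always $L$, and we shall see that Poissonian $p$-correlations give $\int(F_L)_p\,dt\to L^p$. This is the $p$-th factorial moment of a Poisson variable with mean $L$, since $\sum_{y\ge p}e^{-L}L^y/(y-p)!=L^p$. For one value of $L$, the mean and the third factorial moment do not determine the second: a variable $Y$ with values $0,2,3$ taken with probabilities $\frac7{12},\frac14,\frac16$ has $\mathbb EY=1$ and $\mathbb E(Y)_3=1$, but $\mathbb E(Y)_2=\frac32$. The hypothesis, however, holds for all $L$. When $L$ is large, $(y)_p$ is close to $y^p$ in the relevant range, so $F_L$ has mean $L$ and $p$-th moment close to $L^p$. Jensen's inequality is then nearly an equality, and $F_L$ must be nearly constant. This is what makes the answer yes.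

The proof never compares different values of $N$, so we state the result for arrays. Let $\mathcal N\subseteq\mathbb N$ be infinite, and for each $N\in\mathcal N$ let $X_N=(x_1,\dots,x_N)$ be an $N$-tuple in $[0,1]$ whose entries may depend on $N$. The array $(X_N)_{N\in\mathcal N}$ has \emph{Poissonian $k$-correlations along $\mathcal N$} if $R_k(\mathcal R,N)$, formed from $X_N$, tends to $\lambda(\mathcal R)$ for every rectangle $\mathcal R$ as $N\to\infty$ in $\mathcal N$. Sequences are the case in which $\mathcal N=\mathbb N$ and the $X_N$ are the initial segments of one sequence.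

\begin{theorem}\label{thm:main}
Let $k\ge2$. If $(X_N)_{N\in\mathcal N}$ has Poissonian $(k+1)$-correlations along $\mathcal N$, then it has Poissonian $k$-correlations along $\mathcal N$. In particular, every sequence in $[0,1]$ with Poissonian $(k+1)$-correlations has Poissonian $k$-correlations, and hence Poissonian $j$-correlations for all $2\le j\le k+1$.
\end{theorem}

No other relation holds between the different orders.

\begin{theorem}\label{thm:class}
For a sequence $x$ in $[0,1]$ let $S(x)\subseteq\{2,3,\dots\}$ be the set of orders $k$ for which $x$ has Poissonian $k$-correlations. The sets that occur as $S(x)$ are exactly $\emptyset$, the sets $\{2,3,\dots,m\}$ for $m\ge2$, and $\{2,3,4,\dots\}$. In particular, for no $k\ge2$ can the implication in Theorem~\ref{thm:main} be reversed.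
\end{theorem}

Section~\ref{sec:windows} translates correlations into integrals of window counts, and Section~\ref{sec:model} carries out the argument by hand for $k=2$ and one test function. Sections~\ref{sec:conc} and~\ref{sec:remove} prove Theorem~\ref{thm:main}, and Section~\ref{sec:class} proves Theorem~\ref{thm:class}.

\section{Test functions and window counts}\label{sec:windows}

In Sections~\ref{sec:windows}--\ref{sec:remove} an array $(X_N)_{N\in\mathcal N}$ is fixed, and limits in $N$ are taken along $\mathcal N$. We write $|E|$ for the Lebesgue measure of a subset $E$ of $\mathbb R$ or $\mathbb T$, and $\|\cdot\|_q$ for the norm of $L^q(\mathbb T,dt)$. We use H\"older's inequality $\int|\varphi\psi|\le\|\varphi\|_q\|\psi\|_{q'}$ for $\frac1q+\frac1{q'}=1$, and its consequence that $\|\varphi\|_q$ is nondecreasing in $q\ge1$, because $dt$ is a probability measure.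

For indices $i,n\le N$ put $u(i,n)=N(\!(x_i-x_n)\!)\in(-\frac N2,\frac N2]$, so that $x_n=x_i-u(i,n)/N$ in $\mathbb T$. For $f:\mathbb R^{k-1}\to\mathbb R$ put
\[
A^{(k)}_N(f)=\frac1N\sum_{i_1,\dots,i_k\ \mathrm{distinct}}f\big(u(i_1,i_2),\dots,u(i_1,i_k)\big),
\]
where all indices run from $1$ to $N$. The functional $A^{(k)}_N$ is linear and monotone in $f$, and $R_k(\mathcal R,N)=A^{(k)}_N(\mathbf 1_{\mathcal R})$. The functions that arise below are not indicators of rectangles, so we first pass to $C_c(\mathbb R^{k-1})$, the continuous functions with compact support.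

\begin{lemma}\label{lem:test}
Let $k\ge2$. The array has Poissonian $k$-correlations along $\mathcal N$ if and only if $A^{(k)}_N(f)\to\int f\,d\lambda$ for every nonnegative $f\in C_c(\mathbb R^{k-1})$.
\end{lemma}

\begin{proof}
Put $d=k-1$. Suppose that the correlations are Poissonian, and let $f\ge0$ be in $C_c(\mathbb R^d)$. Fix $\delta>0$ and $0<\theta<1$. Let $B$ run over the finitely many closed cubes of the grid of mesh $\delta$ that meet the support of $f$, and let $B^\theta$ be the closed cube with the same center as $B$ and side $\theta\delta$. The cubes $B$ cover the support of $f$, the cubes $B^\theta$ are pairwise disjoint, and $f\ge0$, so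
\[
\sum_B(\min_Bf)\,\mathbf 1_{B^\theta}\le f\le\sum_B(\max_Bf)\,\mathbf 1_B .
\]
Applying $A^{(k)}_N$ and letting $N\to\infty$, we get
\[
\theta^d\sum_B(\min_Bf)\lambda(B)\le\liminf_N A^{(k)}_N(f)\le\limsup_NA^{(k)}_N(f)\le\sum_B(\max_Bf)\lambda(B).
\]
Let $\theta\to1$ and then $\delta\to0$. The two sums are lower and upper Riemann sums of $f$, and both tend to $\int f\,d\lambda$.

Conversely, given a rectangle $\mathcal R$ and $\varepsilon>0$, choose $f_-,f_+\in C_c(\mathbb R^d)$ with $0\le f_-\le\mathbf 1_{\mathcal R}\le f_+$ and $\int(f_+-f_-)\,d\lambda<\varepsilon$, for instance products of trapezoidal functions of one variable. Then $R_k(\mathcal R,N)$ lies between $A^{(k)}_N(f_-)$ and $A^{(k)}_N(f_+)$, whose limits are within $\varepsilon$ of $\lambda(\mathcal R)$.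
\end{proof}

The sums $A^{(k)}_N$ average over a base point, whereas H\"older's inequality is most useful for a measure that does not depend on the points. Windows provide the link. For $\ell>0$ and $t\in\mathbb T$, let $W_\ell(t)$ be the image of $t+[0,\ell/N]$ in $\mathbb T$, and let
\[
F_\ell(t)=\#\{n\le N:\ x_n\in W_\ell(t)\};
\]
the dependence on $N$ is suppressed. If $N\ge\ell$, each point lies in $W_\ell(t)$ for a set of $t$ of measure $\ell/N$, so
\begin{equation}\label{eq:mean}
\int_{\mathbb T}F_\ell\,dt=\ell .
\end{equation}

\begin{lemma}\label{lem:window}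
Let $q\ge2$, let $\ell_1,\dots,\ell_q\in(0,L]$, and define $g=g_{\ell_1,\dots,\ell_q}$ on $\mathbb R^{q-1}$ by
\[
g(u_2,\dots,u_q)=\big|\{v\in[0,\ell_1]:\ v-u_j\in[0,\ell_j]\text{ for }2\le j\le q\}\big| .
\]
\begin{enumerate}
\item[(a)] The function $g$ is nonnegative, belongs to $C_c(\mathbb R^{q-1})$, and $\int g\,d\lambda=\ell_1\cdots\ell_q$.
\item[(b)] If $N>2L$, then for all indices $i_1,\dots,i_q\le N$,
\[
\big|\{t\in\mathbb T:\ x_{i_j}\in W_{\ell_j}(t)\text{ for }1\le j\le q\}\big|=\frac1N\,g\big(u(i_1,i_2),\dots,u(i_1,i_q)\big).
\]
\item[(c)] If the array has Poissonian $q$-correlations along $\mathcal N$, then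
\[
\int_{\mathbb T}\#\{i_1,\dots,i_q\text{ distinct}:\ x_{i_j}\in W_{\ell_j}(t)\text{ for all }j\}\,dt\longrightarrow\ell_1\cdots\ell_q .
\]
In particular $\int_{\mathbb T}(F_L)_q\,dt\to L^q$ for every $L>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set in the definition of $g$ is the intersection of $[0,\ell_1]$ with the intervals $[u_j,u_j+\ell_j]$. Hence $g$ is the positive part of $\min(\ell_1,u_2+\ell_2,\dots,u_q+\ell_q)-\max(0,u_2,\dots,u_q)$, which is continuous, and $g$ vanishes unless $u_j\in[-\ell_j,\ell_1]$ for all $j$. For fixed $v$ the condition on $u_j$ defines an interval of length $\ell_j$, so Fubini's theorem gives $\int g\,d\lambda=\int_0^{\ell_1}\ell_2\cdots\ell_q\,dv$.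

(b) The condition $x_{i_1}\in W_{\ell_1}(t)$ means $t=x_{i_1}-v/N$ with $v\in[0,\ell_1]$. Since $\ell_1<N$, the map $v\mapsto t$ is injective, and it multiplies measure by $1/N$. Let $j\ge2$ and $u=u(i_1,i_j)$. Then $x_{i_j}-t=(v-u)/N$ in $\mathbb T$, so $x_{i_j}\in W_{\ell_j}(t)$ if and only if $v-u\in[0,\ell_j]+N\mathbb Z$. Since $N>2L$,
\[
\ell_j-N\le L-N<-\frac N2\le v-u\le L+\frac N2<N ,
\]
so $v-u$ lies in no translate $[0,\ell_j]+mN$ with $m\neq0$. The condition is therefore $v-u\in[0,\ell_j]$.

(c) Summing (b) over distinct indices shows that the integral equals $A^{(q)}_N(g)$ for $N>2L$. Now apply (a) and Lemma~\ref{lem:test}. When all $\ell_j$ equal $L$, the integrand is the number of ordered $q$-tuples of distinct indices among $F_L(t)$ indices, which is $(F_L(t))_q$.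
\end{proof}

\section{From triples to pairs: a model case}\label{sec:model}

Assume Poissonian $3$-correlations and fix $\ell>0$. We show that the pair count $P=F_\ell(F_\ell-1)$ satisfies $\int P\,dt\to\ell^2$. By Lemma~\ref{lem:window}(b), $\int P\,dt=A^{(2)}_N(f)$ for large $N$, where $f(u)=g_{\ell,\ell}(u)=\max(\ell-|u|,0)$, so this is the conclusion of Theorem~\ref{thm:main} for $k=2$ and a tent function. Let $L>\max(\ell,3)$ and $Y=F_L/L$.

\emph{Add a third point in a long window.} Count the triples of distinct indices with the first two points in $W_\ell(t)$ and the third in $W_L(t)$. Since $W_\ell(t)\subseteq W_L(t)$, the third index can be chosen in $F_L-2$ ways once the first two are chosen. Lemma~\ref{lem:window}(c) gives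
\[
\int P\,(F_L-2)\,dt\longrightarrow\ell^2L .
\]

\emph{The long window contains about $L$ points.} Let $M=\int Y^3\,dt$. By \eqref{eq:mean}, $M=\|Y\|_3^3\ge\|Y\|_1^3=1$, and so $\int Y^2\,dt\le M^{2/3}\le M$. The identity $y^3=(y)_3+3y^2-2y$ gives $M\le L^{-3}\int(F_L)_3\,dt+\frac3LM$. Since $\int(F_L)_3\,dt\to L^3$, we get $\limsup_NM\le L/(L-3)$. Next, for $y\ge0$,
\[
y^3-1-3(y-1)=(y-1)^2(y+2)\ge|y-1|^3 .
\]
Integrating this with $y=Y(t)$ and using $\int Y\,dt=1$, we find $\|Y-1\|_3^3\le M-1$, and hence $\limsup_N\|Y-1\|_3^3\le3/(L-3)$.

\emph{Replace $F_L$ by $L$ where the pairs are.} We have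
\[
(L-2)\int P\,dt=\int P\,(F_L-2)\,dt-L\int P\,(Y-1)\,dt,
\]
and H\"older's inequality with exponents $\frac32$ and $3$ bounds $|\int P\,(Y-1)\,dt|$ by $\|F_\ell^2\|_{3/2}\|Y-1\|_3=\|F_\ell\|_3^2\|Y-1\|_3$. The number $K=\limsup_N\|F_\ell\|_3^2$ does not depend on $L$. It is finite, because $F_\ell\le F_{\ell+4}$ and the bound on $M$ applies to the length $\ell+4$. Therefore
\[
\limsup_N\Big|\int P\,dt-\frac{\ell^2L}{L-2}\Big|\le\frac{L}{L-2}\,K\Big(\frac3{L-3}\Big)^{1/3},
\]
and $L\to\infty$ gives $\int P\,dt\to\ell^2$.

The exponents fit without any room to spare: triple correlations bound third moments, so a pair count is bounded in $L^{3/2}$, and the dual exponent $3$ is the one in which $Y$ is close to $1$. For general $k$ the two polynomial identities must be replaced by inequalities (Section~\ref{sec:conc}), and $P$ must be replaced by a function on $\mathbb T$ that represents an arbitrary test function $f$ (Section~\ref{sec:remove}).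

\section{Concentration of the count in a long window}\label{sec:conc}

The graph of $y^p$ lies above its tangent line at $y=1$; integrating this fact gives $\int Y^p\ge1$ when $\int Y=1$. We need the converse in quantitative form: if $\int Y^p$ is close to $1$, then $Y$ is close to $1$ in $L^p$. This follows from a lower bound for the gap between the graph and the tangent line.

\begin{lemma}\label{lem:convex}
For real $p\ge2$ and $y\ge0$, we have $|y-1|^p\le y^p-1-p(y-1)$.
\end{lemma}

\begin{proof}
Put $a=p-1\ge1$. For $0\le w\le1$ we have $w^a+(1-w)^a\le w+(1-w)=1$. Taking $w=1/(1+u)$ and multiplying by $(1+u)^a$ gives also $1+u^a\le(1+u)^a$ for $u\ge0$.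

For $y=1+u$ with $u\ge0$, the difference of the two sides is $\varphi(u)=(1+u)^p-1-pu-u^p$, with $\varphi(0)=0$ and $\varphi'(u)=p\,[(1+u)^a-1-u^a]\ge0$. For $y=1-u$ with $0\le u\le1$, it is $\psi(u)=(1-u)^p-1+pu-u^p$, with $\psi(0)=0$ and $\psi'(u)=p\,[1-(1-u)^a-u^a]\ge0$.
\end{proof}

The condition $p\ge2$ is needed: for $1<p<2$ the right side is of order $(y-1)^2$ near $y=1$, which is smaller than $|y-1|^p$.

\begin{proposition}\label{prop:conc}
Let $p\ge3$ be an integer, put $C_p=\binom p2$, and assume Poissonian $p$-correlations along $\mathcal N$. For every $L>C_p$,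
\[
\limsup_{N\to\infty}\int_{\mathbb T}\Big(\frac{F_L}L\Big)^pdt\le\frac L{L-C_p}
\qquad\text{and}\qquad
\limsup_{N\to\infty}\Big\|\frac{F_L}L-1\Big\|_p^p\le\frac{C_p}{L-C_p}.
\]
Moreover, $\limsup_N\|F_\ell\|_p<\infty$ for every $\ell>0$.
\end{proposition}

\begin{proof}
The hypothesis controls the factorial moment $m_N=\int(F_L)_p\,dt$, which tends to $L^p$ by Lemma~\ref{lem:window}(c), and we have to pass to the ordinary moment. For integers $y\ge0$,
\begin{equation}\label{eq:falling}
y^p\le(y)_p+C_p\,y^{p-1}.
\end{equation}
Indeed, $y^p-(y)_p$ is the number of $p$-tuples from a set of $y$ elements in which two entries coincide; there are $C_p$ pairs of positions, and $y^{p-1}$ tuples with equal entries in a given pair of positions.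

Let $N\ge L$, $Y=F_L/L$ and $M=\int Y^p\,dt$, which is finite because $F_L\le N$. By \eqref{eq:mean}, $\|Y\|_p\ge\|Y\|_1=1$, so $M\ge1$ and $\int Y^{p-1}\,dt\le\|Y\|_p^{p-1}=M^{(p-1)/p}\le M$. Put $y=F_L(t)$ in \eqref{eq:falling}, divide by $L^p$ and integrate:
\[
M\le\frac{m_N}{L^p}+\frac{C_p}L\int Y^{p-1}\,dt\le\frac{m_N}{L^p}+\frac{C_p}L\,M .
\]
Since $L>C_p$, the last term can be moved to the left, and $M\le m_NL^{-p}\cdot L/(L-C_p)$. This gives the first bound. Integrating Lemma~\ref{lem:convex} with $y=Y(t)$ removes the linear term, because $\int Y\,dt=1$, and leaves $\|Y-1\|_p^p\le M-1$. As $\frac L{L-C_p}-1=\frac{C_p}{L-C_p}$, the second bound follows. Finally, for $\ell>0$ take $L>\max(\ell,C_p)$ and use $F_\ell\le F_L$ and the first bound.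
\end{proof}

\section{Removing the last point}\label{sec:remove}

The following estimate holds for every configuration of points, with no hypothesis on correlations. It compares the correlation of order $k$ with test function $f$ to a correlation of order $k+1$ in which the last point is free in a long window. For $f:\mathbb R^{k-1}\to\mathbb R$ and $h:\mathbb R\to\mathbb R$ let $(f\otimes h)(u_2,\dots,u_{k+1})=f(u_2,\dots,u_k)\,h(u_{k+1})$.

\begin{proposition}\label{prop:finite}
Let $k\ge2$ and $p=k+1$. Let $f\in C_c(\mathbb R^{k-1})$ be nonnegative and supported in $[-s,s]^{k-1}$. Let $L\ge1$, $N>2L$ and $x_1,\dots,x_N\in[0,1]$. Put $h=g_{1,L}$, that is, $h(w)=|[0,1]\cap[w,w+L]|$, and $K_N=\|f\|_\infty\|F_{2s+1}\|_p^k$. Then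
\begin{equation}\label{eq:finite}
\Big|A^{(k)}_N(f)-\int f\,d\lambda\Big|\le K_N\Big(\Big\|\frac{F_L}L-1\Big\|_p+\frac kL\Big)+\frac1L\Big|A^{(k+1)}_N(f\otimes h)-L\int f\,d\lambda\Big| .
\end{equation}
\end{proposition}

\begin{proof}
The norm $\|F_L/L-1\|_p$ refers to Lebesgue measure in $t$, while $A^{(k)}_N(f)$ is a sum over tuples. To bring them together we spread the weight of each tuple over the arc of those $t$ whose unit window $W_1(t)$ contains its base point. For a tuple $\mathbf i=(i_1,\dots,i_k)$ of distinct indices write $f(\mathbf i)=f(u(i_1,i_2),\dots,u(i_1,i_k))$, and define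
\[
Q(t)=\sum_{\mathbf i}f(\mathbf i)\,\mathbf 1\big[x_{i_1}\in W_1(t)\big]\ge0 .
\]

\emph{Step 1: the integral of $Q$.} The set of $t$ with $x_{i_1}\in W_1(t)$ has measure $1/N$, so $\int Q\,dt=A^{(k)}_N(f)$.

\emph{Step 2: the size of $Q$.} Suppose that the term of $\mathbf i$ in $Q(t)$ is nonzero. Then $x_{i_1}=t+v/N$ with $v\in[0,1]$, and $x_{i_j}=t+(v-u(i_1,i_j))/N$ with $|u(i_1,i_j)|\le s$. All $k$ points thus lie in $t+[-s/N,(1+s)/N]=W_{2s+1}(t-s/N)$, and
\[
Q(t)\le\|f\|_\infty\,F_{2s+1}(t-s/N)^k .
\]
Raise this to the power $p/k$ and integrate. By translation invariance of $dt$, $\|Q\|_{p/k}\le K_N$. Since $p/k\ge1$, also $A^{(k)}_N(f)=\|Q\|_1\le K_N$.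

\emph{Step 3: the product $QF_L$ counts $(k+1)$-tuples.} Expanding both factors,
\[
\int QF_L\,dt=\sum_{\mathbf i}\sum_{n\le N}f(\mathbf i)\,\big|\{t:\ x_{i_1}\in W_1(t),\ x_n\in W_L(t)\}\big| .
\]
By Lemma~\ref{lem:window}(b) with $q=2$ and lengths $1\le L$ and $L$, the measure equals $\frac1Nh(u(i_1,n))$. The terms with $n\notin\{i_1,\dots,i_k\}$ are indexed by the $(k+1)$-tuples $(i_1,\dots,i_k,n)$ of distinct indices, and their sum is $A^{(k+1)}_N(f\otimes h)$. For each $\mathbf i$ there are $k$ remaining values of $n$, and $0\le h\le1$. Since $f\ge0$, these terms add up to a number between $0$ and $kA^{(k)}_N(f)$. With Step 2,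
\[
0\le\int QF_L\,dt-A^{(k+1)}_N(f\otimes h)\le kK_N .
\]

\emph{Step 4: $F_L$ may be replaced by $L$.} Since $\frac kp+\frac1p=1$, H\"older's inequality and Step 2 give
\[
\Big|\int Q\,dt-\frac1L\int QF_L\,dt\Big|\le\|Q\|_{p/k}\Big\|\frac{F_L}L-1\Big\|_p\le K_N\Big\|\frac{F_L}L-1\Big\|_p .
\]

By Step 1, $A^{(k)}_N(f)-\int f\,d\lambda$ is the sum of the three differences
\[
\int Q\,dt-\frac1L\int QF_L\,dt,\qquad\frac1L\Big(\int QF_L\,dt-A^{(k+1)}_N(f\otimes h)\Big),\qquad\frac1L\Big(A^{(k+1)}_N(f\otimes h)-L\int f\,d\lambda\Big).
\]
Steps 4 and 3 bound the first two, and \eqref{eq:finite} follows.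
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $p=k+1\ge3$ and let $f\in C_c(\mathbb R^{k-1})$ be nonnegative and supported in $[-s,s]^{k-1}$. By Lemma~\ref{lem:test} it suffices to show that $A^{(k)}_N(f)\to\int f\,d\lambda$. Fix $L>C_p$ and let $N\to\infty$ in \eqref{eq:finite}. By Lemma~\ref{lem:window}(a), $h$ is a nonnegative function in $C_c(\mathbb R)$ with $\int h=L$. Hence $f\otimes h$ is a nonnegative function in $C_c(\mathbb R^k)$ with integral $L\int f\,d\lambda$, and the last term of \eqref{eq:finite} tends to $0$ by the hypothesis and Lemma~\ref{lem:test}. By Proposition~\ref{prop:conc}, $K=\limsup_NK_N$ is finite, and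
\[
\limsup_{N\to\infty}\Big|A^{(k)}_N(f)-\int f\,d\lambda\Big|\le K\Big(\Big(\frac{C_p}{L-C_p}\Big)^{1/p}+\frac kL\Big).
\]
Neither the left side nor $K$ depends on $L$, and the bracket tends to $0$ as $L\to\infty$. This proves the first assertion. The statement for sequences is the case of initial segments, and the last one follows by descending induction on the order.
\end{proof}

The hypothesis enters three times: it bounds $K_N$, it makes $\|F_L/L-1\|_p$ small for large $L$, and it evaluates $A^{(k+1)}_N(f\otimes h)$. The limit $N\to\infty$ is taken first, so only fixed rectangles are used, but rectangles of all sizes. The following remarks show that the third use cannot be dropped and that the exponent in the second matters.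

\begin{remark}
Concentration of $F_L$ says nothing about the local structure. For $x_n=n/N$ and $N>L$, every window $W_L(t)$ contains $\lfloor L\rfloor$ or $\lfloor L\rfloor+1$ points, so $|F_L/L-1|\le1/L$ everywhere, yet $R_2([\frac14,\frac34],N)=0$. The local information in \eqref{eq:finite} comes from its last term.
\end{remark}

\begin{remark}\label{rem:cluster}
Concentration in a weak norm does not control the count near the $k$-tuples. Let $X_N$ consist of $e=\lfloor N^{1/k}\rfloor$ points at $0$ and $N-e$ equally spaced points. For fixed $L$ and large $N$ we have $|F_L(t)-L|\le2$ unless $0\in W_L(t)$. The exceptional set has measure $L/N$, and on it $e\le F_L\le e+L+1$. Hence $\limsup_N\|F_L/L-1\|_q\le2/L$ for $1\le q<k$. On the other hand, the $k$-tuples of points at $0$ contribute $(e)_k/N\to1$ to $R_k(\mathcal R,N)$ whenever $0\in\mathcal R$, and the window of length $L/N$ next to each of them contains about $N^{1/k}$ points, not $L$. The bound on the moment of order $k+1$ excludes this configuration, since $\int F_L^{k+1}\,dt\ge Le^{k+1}/N\to\infty$.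
\end{remark}

\section{The possible sets of Poissonian orders}\label{sec:class}

Remark~\ref{rem:cluster} also indicates how to separate the orders. A cluster of $e$ coincident points among $N$ contributes about $e^j/N$ to the correlation of order $j$. If $e$ is about $N^\alpha$ with $\frac1{m+1}<\alpha<\frac1m$, the cluster is invisible for $j\le m$ and dominant for $j\ge m+1$. We insert such a cluster at $0$ into a typical random sequence $z$. Two side effects must be controlled. First, among the first $N$ terms of the new sequence there are slightly fewer than $N$ terms of $z$, so the number of points and the scale no longer agree. Second, there are mixed tuples, made of points of the cluster and terms of $z$ close to $0$. The next lemma deals with both.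

For a sequence $z=(z_n)$ in $[0,1]$, integers $j\ge2$ and $M,N\ge1$, and a rectangle $\mathcal R\subseteq\mathbb R^{j-1}$, let $T_j(\mathcal R;M,N)$ be the number of tuples of distinct indices $i_1,\dots,i_j\le M$ with $N\big((\!(z_{i_1}-z_{i_2})\!),\dots,(\!(z_{i_1}-z_{i_j})\!)\big)\in\mathcal R$. The correlation function of $z$ is $R_j(\mathcal R,N)=T_j(\mathcal R;N,N)/N$. For an integer $C\ge1$ let
\[
D_C(N)=\#\{n\le N:\ |(\!(z_n)\!)|\le2C/N\}.
\]
We use Chebyshev's inequality $\mathbb P(|Z-\mathbb EZ|\ge\varepsilon)\le\operatorname{Var}(Z)/\varepsilon^2$ and the Borel--Cantelli lemma: if $\sum_r\mathbb P(B_r)<\infty$, then almost surely only finitely many of the events $B_r$ occur.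

\begin{lemma}\label{lem:random}
Let $z_1,z_2,\dots$ be independent and uniformly distributed on $[0,1]$. Almost surely, the following two properties hold.
\begin{enumerate}
\item[(a)] For every $j\ge2$, every rectangle $\mathcal R\subseteq\mathbb R^{j-1}$ and all integers $M_N$ with $M_N/N\to1$, we have $T_j(\mathcal R;M_N,N)/N\to\lambda(\mathcal R)$.
\item[(b)] For every integer $C\ge1$, we have $D_C(N)\le\log N$ for all large $N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $j\ge2$ and a rectangle $\mathcal R\subseteq[-C,C]^{j-1}$, and let $N>2C$. Write $T_j(\mathcal R;N,N)=\sum_{\mathbf i}I_{\mathbf i}$, where $I_{\mathbf i}$ is the indicator that the tuple $\mathbf i$ is counted. The variance of the sum is $\sum_{\mathbf i,\mathbf i'}\operatorname{Cov}(I_{\mathbf i},I_{\mathbf i'})$. Tuples with no common index give independent indicators and covariance $0$. Suppose that $\mathbf i$ and $\mathbf i'$ share exactly $l\ge1$ indices; then the covariance is at most $\mathbb P(I_{\mathbf i}=I_{\mathbf i'}=1)$. In a counted tuple every point is within $C/N$ of the base point in $\mathbb T$,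 so any two of its points are within $2C/N$ of each other. If both tuples are counted, the other $2j-l-1$ points are thus within $2C/N$ of one chosen shared point. By independence this has probability at most $(4C/N)^{2j-l-1}$. There are at most $\binom jl^2\,l!\,N^{2j-l}$ such pairs of tuples. Summing over $1\le l\le j$ gives $\operatorname{Var}T_j(\mathcal R;N,N)=O(N)$, and so $\operatorname{Var}R_j(\mathcal R,N)=O(1/N)$, with constants that depend on $j$ and $C$ only.

This bound is not summable in $N$, but it is summable along the squares $N=r^2$. Chebyshev's inequality, the Borel--Cantelli lemma (for each $\varepsilon=1,\frac12,\frac13,\dots$) and \eqref{eq:expectation} show that $R_j(\mathcal R,r^2)\to\lambda(\mathcal R)$ almost surely. A countable intersection of almost sure events is almost sure, so this holds simultaneously for all $j$ and all rectangles with rational endpoints. Fix a realization with this property.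

Let $\mathcal R$ be any rectangle and let $M_N/N\to1$. Choose rational rectangles $\mathcal R_-$ and $\mathcal R_+$ with $\mathcal R_-$ in the interior of $\mathcal R$ and $\mathcal R$ in the interior of $\mathcal R_+$. The endpoints of the dilate $\theta\mathcal R$ depend continuously on $\theta$, so $\mathcal R_-\subseteq\theta\mathcal R\subseteq\mathcal R_+$ for all $\theta$ close enough to $1$. Define $r=r(N)$ by $r^2\le M_N<(r+1)^2$. Then $r^2/N\to1$ and $(r+1)^2/N\to1$. Let $N$ be large, and let $\mathbf d$ be the vector of differences of a tuple. If $r^2\mathbf d\in\mathcal R_-\subseteq\frac{r^2}N\mathcal R$, then $N\mathbf d\in\mathcal R$; and if $N\mathbf d\in\mathcal R$, then $(r+1)^2\mathbf d\in\frac{(r+1)^2}N\mathcal R\subseteq\mathcal R_+$. Since the counts increase with the range of indices,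
\[
\frac{r^2}N\,R_j(\mathcal R_-,r^2)\le\frac{T_j(\mathcal R;M_N,N)}N\le\frac{(r+1)^2}N\,R_j(\mathcal R_+,(r+1)^2).
\]
The outer terms tend to $\lambda(\mathcal R_-)$ and $\lambda(\mathcal R_+)$, and these can be taken arbitrarily close to $\lambda(\mathcal R)$.

(b) Fix $C$ and put $\rho=\lceil\log N\rceil$. If $D_C(N)\ge\rho$, then some $\rho$ of the first $N$ points lie in an arc of length $4C/N$. A union bound and the inequality $\rho!\ge(\rho/\mathrm e)^\rho$ give
\[
\mathbb P(D_C(N)\ge\rho)\le\binom N\rho\Big(\frac{4C}N\Big)^\rho\le\frac{(4C)^\rho}{\rho!}\le\Big(\frac{4C\mathrm e}\rho\Big)^\rho .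
\]
Once $\rho\ge4C\mathrm e^3$, the right side is at most $\mathrm e^{-2\rho}\le N^{-2}$. By the Borel--Cantelli lemma, almost surely $D_C(N)\le\rho-1\le\log N$ for all large $N$. Intersect these events over $C$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
By Theorem~\ref{thm:main}, $j\in S(x)$ implies $\{2,\dots,j\}\subseteq S(x)$. Hence $S(x)$ is empty, or equal to $\{2,\dots,m\}$ with $m$ its largest element, or equal to $\{2,3,\dots\}$ if it is unbounded. It remains to realize each form. A constant sequence has $S=\emptyset$ by \eqref{eq:constant}. Fix a sequence $z$ with properties (a) and (b) of Lemma~\ref{lem:random}. Property (a) with $M_N=N$ gives $S(z)=\{2,3,\dots\}$.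

Let $m\ge2$, fix $\alpha\in(\frac1{m+1},\frac1m)$, and let $E=\{\lceil r^{1/\alpha}\rceil:r\ge1\}$. Since $1/\alpha>1$, consecutive numbers $r^{1/\alpha}$ differ by at least $1$, so the integers $\lceil r^{1/\alpha}\rceil$ are distinct. Moreover $\lceil r^{1/\alpha}\rceil\le N$ if and only if $r\le N^\alpha$. Thus $e_N=\#(E\cap[1,N])=\lfloor N^\alpha\rfloor$. Let $x_n=0$ for $n\in E$, and let the values of $x_n$ at the indices $n\notin E$ be $z_1,z_2,\dots$ in this order. The first $N$ terms of $x$ consist of $e_N$ zeros and of $z_1,\dots,z_{N'}$, where $N'=N-e_N$ and $N'/N\to1$. From now on $R_j$ refers to $x$.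

\emph{Orders $2\le j\le m$.} Let $\mathcal R\subseteq[-C,C]^{j-1}$ with an integer $C\ge1$, and sort the $NR_j(\mathcal R,N)$ counted tuples by the number $l$ of their indices in $E$. There are $T_j(\mathcal R;N',N)$ tuples with $l=0$, and $T_j(\mathcal R;N',N)/N\to\lambda(\mathcal R)$ by Lemma~\ref{lem:random}(a). Let $1\le l\le j$. In a counted tuple any two points are within $2C/N$ of each other in $\mathbb T$, and one of the points is $0$. The $j-l$ points with index outside $E$ are therefore terms $z_n$ with $n\le N'\le N$ and $|(\!(z_n)\!)|\le2C/N$, and there are at most $D_C(N)$ such terms. Choosing the positions of the indices in $E$ and then the indices, we find at most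
\[
\binom jl\,e_N^{\,l}\,D_C(N)^{j-l}\le\binom jl\,N^{\alpha l}(\log N)^{j-l}
\]
tuples for large $N$, by Lemma~\ref{lem:random}(b). Since $\alpha l\le\alpha m<1$, this is $o(N)$. Hence $R_j(\mathcal R,N)\to\lambda(\mathcal R)$, and $j\in S(x)$.

\emph{Order $m+1$.} Every tuple with all indices in $E$ has all differences equal to $0$, so
\[
R_{m+1}([-1,1]^m,N)\ge\frac{e_N(e_N-1)\cdots(e_N-m)}N\sim N^{\alpha(m+1)-1}\longrightarrow\infty ,
\]
because $\alpha(m+1)>1$. Thus $m+1\notin S(x)$, and by Theorem~\ref{thm:main} no larger order lies in $S(x)$. Therefore $S(x)=\{2,\dots,m\}$.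

For $m=k$ this sequence has Poissonian $k$-correlations but not Poissonian $(k+1)$-correlations, which proves the last assertion.
\end{proof}

\begin{thebibliography}{1}

\bibitem{HZ}
Manuel Hauke and Agamemnon Zafeiropoulos,
\emph{Weak Poissonian Correlations},
arXiv:2112.11813 (2021).

\end{thebibliography}
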